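\title{Locally trivial disc neighborhoods of the zero section of a line bundle}

\begin{abstract}
Let $L$ be a holomorphic line bundle on a connected complex manifold $X$, and let $U$ be an open neighborhood of the zero section that meets every fiber in a domain biholomorphic to the unit disc. It was conjectured that the projection $U\to X$ is never holomorphically locally trivial when the real first Chern class of $L$ is nonzero. We disprove this by an example on a Stein surface, and hence on Stein manifolds of every dimension at least two. We prove the conjecture for curves and for all compact $X$, K\"ahler or not. Both results rest on a description of the locally trivial $U$ by a representation of $\pi_1(X)$ in $\operatorname{Aut}(D)$, an equivariant map to the disc and an equivariant family of univalent functions.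
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D=\{z\in\mathbb C:|z|<1\}$. Let $X$ be a connected complex manifold, $L$ a holomorphic line bundle on $X$, $p\colon \mathrm{Tot}_L\to X$ the projection of its total space, and $L_x=p^{-1}(x)$. A \emph{disc neighborhood} in $L$ is an open set $U\subset\mathrm{Tot}_L$ that contains the zero section and such that $U_x=U\cap L_x$ is biholomorphic to $D$ for every $x\in X$. By the Riemann mapping theorem this means that $U_x$ is a simply connected proper subdomain of $L_x\cong\mathbb C$. We call $U$ \emph{locally trivial} if $p|_U$ is holomorphically locally trivial: every point of $X$ has an open neighborhood $V$ with a biholomorphism $\varphi\colon U\cap p^{-1}(V)\to D\times V$ such that $\mathrm{pr}_V\circ\varphi=p$. No relation between $\varphi$ and the linear structure of the fibers is required. Which line bundles admit a locally trivial disc neighborhood?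

The invariant to test is the image $c_{\mathbb R}(L)\in H^2(X,\mathbb R)$ of the first Chern class $c_1(L)\in H^2(X,\mathbb Z)$. In de Rham cohomology it is computed as follows. If $\nabla$ is a smooth connection on $L$ and $\nabla e=\theta\otimes e$ for local frames $e$, the forms $\frac{i}{2\pi}d\theta$ agree on overlaps and represent $c_{\mathbb R}(L)$ in $H^2(X,\mathbb C)$. A smooth Hermitian metric $\|\cdot\|$ has a connection with $\theta=\partial\log\|e\|^2$ for holomorphic frames $e$, which gives the representative
\begin{equation}\label{eq:chern}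
-\frac{i}{2\pi}\,\partial\bar\partial\log\|e\|^2 .
\end{equation}
Call the metric \emph{flat} if $X$ is covered by open sets that carry holomorphic frames of norm $1$. By \eqref{eq:chern}, a flat metric forces $c_{\mathbb R}(L)=0$. The simplest disc neighborhoods are unit disc bundles, and for them the question has a short answer.

\begin{proposition}\label{prop:round}
Let $\|\cdot\|$ be a smooth Hermitian metric on $L$. The disc neighborhood $U=\{\|t\|<1\}$ is locally trivial if and only if the metric is flat.
\end{proposition}

\begin{proof}
If $e$ is a holomorphic frame of norm $1$ over $V$, then $te(x)\mapsto(t,x)$ trivializes $U$ over $V$. Conversely, let $\varphi$ trivialize $U$ over a connected open set $V$ with a holomorphic frame $e$, and write $\varphi^{-1}(z,x)=F_x(z)e(x)$. The function $F$ is holomorphic in $(z,x)$, and $F_x$ maps $D$ biholomorphically onto the disc of radius $1/\|e(x)\|$ about $0$. Hence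
\[
F_x(z)=\mu(x)\,\frac{z-a(x)}{1-\overline{a(x)}z},\qquad |\mu(x)|=\frac1{\|e(x)\|}.
\]
The function $a$ is holomorphic, since $(a(x),x)$ is the image under $\varphi$ of the origin of $L_x$. The function $\bar a=F_x''(0)/2F_x'(0)$ is holomorphic too. So $a$ is constant, $\mu(x)=(1-|a|^2)F_x'(a)$ is holomorphic, and $\mu e$ is a holomorphic frame of norm $1$.
\end{proof}

Thus round discs centered at the origin form a locally trivial family only if $c_{\mathbb R}(L)=0$. Whatever the shape of the fibers, two local trivializations of $U$ differ by a locally constant automorphism of $D$ (Lemma~\ref{lem:rigid}), so a locally trivial $U$ is always a flat bundle of discs. One may therefore guess that the shape does not matter. This is the conjecture posed in \cite{Lv}.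

\begin{quote}
\textbf{Conjecture.} \emph{Let $U$ be a disc neighborhood in a holomorphic line bundle $L$ on a connected complex manifold $X$. If $c_{\mathbb R}(L)\ne0$, then $U$ is not locally trivial.}
\end{quote}

The conjecture is false in every dimension at least two, and true for curves and for compact manifolds.

\begin{theorem}\label{thm:counter}
There are a connected Stein surface $X$, a holomorphic line bundle $L$ on $X$ with $c_{\mathbb R}(L)\ne0$, and a locally trivial disc neighborhood $U$ in $L$. Taking products gives Stein examples in every dimension $\ge2$.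
\end{theorem}

\begin{theorem}\label{thm:compact}
Let $L$ be a holomorphic line bundle on a connected complex manifold $X$.
\begin{enumerate}
\item[(a)] If $X$ is compact, or if $\dim X=1$, and $L$ has a locally trivial disc neighborhood, then $c_{\mathbb R}(L)=0$.
\item[(b)] If $X$ is compact K\"ahler, then $L$ has a locally trivial disc neighborhood if and only if $c_{\mathbb R}(L)=0$.
\end{enumerate}
\end{theorem}

Both theorems come from a description of all locally trivial disc neighborhoods. Let $\pi\colon\widetilde X\to X$ be the universal covering and $G\cong\pi_1(X)$ its deck group. A \emph{datum} on $X$ is a triple $(\rho,s,F)$ of a homomorphism $\rho\colon G\to\operatorname{Aut}(D)$, a holomorphic map $s\colon\widetilde X\to D$ and a holomorphic function $F\colon\widetilde X\times D\to\mathbb C$, written $F_x(z)$, such that for all $\gamma\in G$, $x\in\widetilde X$, $z\in D$: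
\begin{enumerate}
\item[(D1)] $s(\gamma x)=\rho(\gamma)s(x)$;
\item[(D2)] $F_x$ is univalent (that is, injective), $F_x(s(x))=0$ and $F_x'(s(x))=1$;
\item[(D3)] $F_{\gamma x}(\rho(\gamma)z)=\rho(\gamma)'(s(x))\,F_x(z)$.
\end{enumerate}
A datum defines a line bundle $L(\rho,s)$ on $X$ with total space
\begin{equation}\label{eq:bundle}
(\widetilde X\times\mathbb C)/G,\qquad \gamma(x,t)=\bigl(\gamma x,\ \rho(\gamma)'(s(x))\,t\bigr),
\end{equation}
and a subset $U(\rho,s,F)$ of it, the image of $\{(x,F_x(z)):x\in\widetilde X,\ z\in D\}$.

\begin{theorem}\label{thm:structure}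
Let $X$ be a connected complex manifold.
\begin{enumerate}
\item[(a)] If $U$ is a locally trivial disc neighborhood in $L$, there are a datum $(\rho,s,F)$ and an isomorphism $L\cong L(\rho,s)$ that carries $U$ onto $U(\rho,s,F)$.
\item[(b)] For every datum, $U(\rho,s,F)$ is a locally trivial disc neighborhood in $L(\rho,s)$.
\item[(c)] If $L$ has a locally trivial disc neighborhood, then $L$ admits a holomorphic connection and $c_{\mathbb R}(L)^2=0$ in $H^4(X,\mathbb R)$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:structure} proves Theorem~\ref{thm:structure} and shows that $c_{\mathbb R}(L)$ is, up to a factor, the pullback under $s$ of the hyperbolic area form. Section~\ref{sec:counter} constructs the counterexample; its fibers are round discs that are not centered at the origin. For a compact base the plan is to show that either $s$ is constant or $\rho(G)$ has a finite orbit on the circle $S^1=\partial D$; in both cases the class vanishes (Section~\ref{sec:vanishing}). The finite orbit consists of the boundary directions in which the functions $F_x$ grow fastest. A univalent function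 has only boundedly many directions of fast growth (Section~\ref{sec:univalent}), and on a compact base the maximum principle produces at least one and makes it independent of $x$ (Section~\ref{sec:compact}). Manifolds are Hausdorff and second countable.

\section{The structure of locally trivial disc neighborhoods}\label{sec:structure}

\subsection*{The hyperbolic disc}
Every $g\in\operatorname{Aut}(D)$ has the form $g(z)=\lambda\frac{z-a}{1-\bar az}$ with $|\lambda|=1$, $a\in D$. It extends to a M\"obius map of $\mathbb P^1$ that preserves $S^1$, and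
\begin{equation}\label{eq:schwarzpick}
1-|g(z)|^2=|g'(z)|\,(1-|z|^2),\qquad z\in D .
\end{equation}
So $g$ preserves the distance $d$ of the metric $2|dz|/(1-|z|^2)$, for which $d(0,z)=\log\frac{1+|z|}{1-|z|}$, that is, $|z|=\tanh(d(0,z)/2)$. It also preserves the form
\[
\omega=\frac{i\,dz\wedge d\bar z}{(1-|z|^2)^2}=i\partial\bar\partial\bigl(-\log(1-|z|^2)\bigr),
\]
which is one half of the hyperbolic area form. For $a,b\in D$, moving $b$ to $0$ gives $\bigl|\frac{a-b}{1-\bar ba}\bigr|=\tanh(d(a,b)/2)$, and we put
\begin{equation}\label{eq:h}
h(a,b)=-\log\Bigl(1-\Bigl|\frac{a-b}{1-\bar ba}\Bigr|^2\Bigr)=-\log\frac{(1-|a|^2)(1-|b|^2)}{|1-\bar ba|^2}=2\log\cosh\frac{d(a,b)}2 .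
\end{equation}
This function is invariant under the diagonal action of $\operatorname{Aut}(D)$, and $\frac12e^{r}\le\cosh r\le e^{r}$ for $r\ge0$ gives
\begin{equation}\label{eq:hsize}
h\ge0,\qquad d-2\log2\le h\le d .
\end{equation}
A M\"obius map $M$ from $D$ onto the upper half plane $\mathbb H$ satisfies $(1-|z|^2)|M'(z)|=2\operatorname{Im}M(z)$, so it is an isometry onto the metric $|dw|/\operatorname{Im}w$.

\subsection*{Rigidity of trivializations}

\begin{lemma}\label{lem:rigid}
Let $W$ be a connected complex manifold and $(z,w)\mapsto(g_w(z),w)$ a biholomorphism of $D\times W$. Then $g_w$ does not depend on $w$.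
\end{lemma}

\begin{proof}
Write $g_w(z)=\lambda\frac{z-a}{1-\bar az}$ with $\lambda,a$ depending on $w$. The functions
\[
g_w(0)=-\lambda a,\qquad g_w'(0)=\lambda(1-|a|^2)\ne0,\qquad g_w''(0)=2\lambda(1-|a|^2)\bar a
\]
are holomorphic in $w$. Hence so are $\bar a=g_w''(0)/2g_w'(0)$, then $\lambda|a|^2=-g_w(0)\bar a$, and then $\lambda=g_w'(0)+\lambda|a|^2$. A holomorphic function of modulus $1$ is constant, so $\lambda$ is constant. Now $a=-g_w(0)/\lambda$ and $\bar a$ are both holomorphic, so $a$ is constant.
\end{proof}

The lemma fails for the fiber $\mathbb C$, as $(z,w)\mapsto(z+w,w)$ on $\mathbb C\times\mathbb C$ shows.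

\subsection*{Proof of Theorem~\ref{thm:structure}(a)}
Let $\widetilde U\subset\mathrm{Tot}_{\pi^*L}$ be the pullback of $U$; it is locally trivial over $\widetilde X$. We first trivialize it globally. Let $V\subset\widetilde X$ be a connected open set with a trivialization $\varphi$. By Lemma~\ref{lem:rigid}, every trivialization over a connected open $V'\subset V$ is $(g\times\mathrm{id})\circ\varphi$ for a unique $g\in\operatorname{Aut}(D)$. So the germs of trivializations over points of $V$ form the product of $V$ with the discrete set $\operatorname{Aut}(D)$, and the space of all germs is a covering space of $\widetilde X$. Since $\widetilde X$ is simply connected, this covering has a section. Its inverse is a biholomorphism $j\colon\widetilde X\times D\to\widetilde U$ over $\widetilde X$.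

The group $G$ acts on $\mathrm{Tot}_{\pi^*L}$ by linear maps $(\pi^*L)_x\to(\pi^*L)_{\gamma x}$, preserves $\widetilde U$, and has quotient $\mathrm{Tot}_L$. The map $(\gamma^{-1}\times\mathrm{id})\circ j^{-1}\gamma j$ is a biholomorphism of $\widetilde X\times D$ over $\widetilde X$, so Lemma~\ref{lem:rigid} yields $\rho(\gamma)\in\operatorname{Aut}(D)$ with
\begin{equation}\label{eq:j}
j(\gamma x,\rho(\gamma)z)=\gamma\,j(x,z).
\end{equation}
Applying \eqref{eq:j} twice shows that $\rho$ is a homomorphism. Define the holomorphic map $s$ by $j(x,s(x))=0$; then \eqref{eq:j} gives (D1). The vector $e(x)=\partial_zj(x,z)|_{z=s(x)}\in(\pi^*L)_x$ is nonzero because $j(x,\cdot)$ is injective, so $e$ is a holomorphic frame of $\pi^*L$. Differentiating \eqref{eq:j} in $z$ at $z=s(x)$ gives $\gamma e(x)=\rho(\gamma)'(s(x))\,e(\gamma x)$. Hence, in the coordinate $t$ defined by $e$, the action of $G$ is \eqref{eq:bundle}, and $L\cong L(\rho,s)$. Write $j(x,z)=F_x(z)e(x)$. Then (D2) holds by the choice of $s$ and $e$, and \eqref{eq:j} reads $F_{\gamma x}(\rho(\gamma)z)\,e(\gamma x)=F_x(z)\,\gamma e(x)$,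 which is (D3). \qed

\subsection*{Proof of Theorem~\ref{thm:structure}(b)}
By (D1) and the chain rule, $\rho(\gamma\delta)'(s(x))=\rho(\gamma)'(s(\delta x))\,\rho(\delta)'(s(x))$, so \eqref{eq:bundle} is an action. It covers the deck action and is linear on fibers, so the quotient is a holomorphic line bundle. The map $J(x,z)=(x,F_x(z))$ from $\widetilde X\times D$ to $\widetilde X\times\mathbb C$ is injective with Jacobian determinant $F_x'(z)\neq0$, hence a biholomorphism onto an open set $\widetilde U$. This set contains the zero section by (D2) and is $G$-invariant by (D3). So $U=\widetilde U/G$ is an open neighborhood of the zero section with fibers $F_x(D)\cong D$. If $V\subset X$ is evenly covered and $V'\subset\widetilde X$ is one sheet over it, then $U\cap p^{-1}(V)\cong J(V'\times D)\cong V'\times D\cong D\times V$ over $V$. \qed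

\subsection*{The Chern class and the connection}
Formula \eqref{eq:bundle} says that $L(\rho,s)$ is the quotient of $s^*TD$, so it inherits the hyperbolic metric of $TD$.

\begin{proposition}\label{prop:chernform}
The class $c_{\mathbb R}(L(\rho,s))$ is represented by the form on $X$ whose pullback to $\widetilde X$ is $-\frac1\pi s^*\omega$. In particular it vanishes if $s$ is constant.
\end{proposition}

\begin{proof}
By \eqref{eq:schwarzpick} and (D1), the norm $\|(x,t)\|=|t|/(1-|s(x)|^2)$ is invariant under \eqref{eq:bundle} and defines a Hermitian metric on $L(\rho,s)$. For the frame $t=1$, the form \eqref{eq:chern} is $-\frac{i}{\pi}\partial\bar\partial\bigl(-\log(1-|s|^2)\bigr)=-\frac1\pi s^*\omega$.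
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(c)]
By part (a) we may take $L=L(\rho,s)$ with a datum $(\rho,s,F)$. The class $c_{\mathbb R}(L)^2$ is represented by $\pi^{-2}s^*(\omega\wedge\omega)=0$.

A holomorphic connection is a connection whose forms $\theta$ are holomorphic for holomorphic frames. Differentiating (D3) in $z$ gives
\begin{equation}\label{eq:D3prime}
F'_{\gamma x}(\rho(\gamma)z)\,\rho(\gamma)'(z)=\rho(\gamma)'(s(x))\,F_x'(z).
\end{equation}
With $P(x,z)=F_x''(z)/F_x'(z)$, the logarithmic derivative of \eqref{eq:D3prime} in $z$ is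
\[
P(\gamma x,\rho(\gamma)z)\,\rho(\gamma)'(z)+\frac{\rho(\gamma)''(z)}{\rho(\gamma)'(z)}=P(x,z).
\]
Let $\theta=P(x,s(x))\,ds$ and $\mu_\gamma=\rho(\gamma)'\circ s$. Since $\gamma^*ds=\mu_\gamma\,ds$, setting $z=s(x)$ gives $\gamma^*\theta=\theta-d\mu_\gamma/\mu_\gamma$. A section of $L$ over an open set $V$ is a function $t$ on $\pi^{-1}(V)$ with $\gamma^*t=\mu_\gamma t$ for all $\gamma$, and
\[
\gamma^*(dt+t\theta)=d(\mu_\gamma t)+\mu_\gamma t\,\theta-t\,d\mu_\gamma=\mu_\gamma\,(dt+t\theta).
\]
So $t\mapsto dt+t\theta$ defines a holomorphic connection on $L$.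
\end{proof}

The pair $(\rho,s)$ alone determines $L$, the flat disc bundle $(\widetilde X\times D)/G$ and a section of it. The function $F$ is the additional requirement that this disc bundle embed fiberwise in $L$. The conjecture asks whether the existence of $F$ forces $s^*\omega$ to have a $G$-invariant primitive.

\section{A counterexample on a Stein surface}\label{sec:counter}

Let $\Gamma\subset\operatorname{Aut}(D)$ be a torsion-free cocompact Fuchsian group, so that $C=D/\Gamma$ is a compact Riemann surface of genus $g\ge2$. The first pair $(\rho,s)$ to try lives on $C$: take $\rho$ the inclusion and $s=\mathrm{id}_D$. Then $L=TC$, of degree $2-2g\ne0$. For $F_a$, $a\in D$, try a M\"obius map with zero at $a$ and derivative $1$ there. Such a map is determined by its pole, which must lie outside $D$ and depend equivariantly on $a$. The natural choice is the reflection $1/\bar a$, which gives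
\[
F_a(z)=(1-|a|^2)\frac{z-a}{1-\bar az}
\]
and the unit disc bundle of the metric $|t|/(1-|a|^2)$. This family is not holomorphic in $a$, and by Theorem~\ref{thm:compact} no other choice works on $C$. The remedy is to make the pole an independent variable. This enlarges the base to a surface, which still contains a copy of $C$, now not holomorphically embedded, on which the Chern class is visible.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $D^*=\mathbb P^1\setminus\overline D$, with coordinate $v=1/b\in D$ for $b\in D^*$. The group $\Gamma$ preserves $D^*$. Put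
\[
Y=D\times D^*,\qquad\gamma(a,b)=(\gamma a,\gamma b),\qquad X=Y/\Gamma .
\]
The action is free and properly discontinuous because it is so on the first factor. Hence $X$ is a connected complex surface with universal covering $Y$ and deck group $\Gamma$, and the first projection induces a holomorphic map $q\colon X\to C$.

\emph{The datum.} Let $\rho$ be the inclusion, $s(a,b)=a$, and
\[
F_{(a,b)}(z)=\frac{(z-a)(1-va)}{1-vz}\qquad\Bigl(=\frac{(z-a)(b-a)}{b-z}\ \text{ if } b\ne\infty\Bigr).
\]
This function is holomorphic on $Y\times D$, since $|vz|<1$. For fixed $(a,b)$ it is a M\"obius map of determinant $(1-va)^2\neq0$ with zero $a$, pole $b$ and derivative $(1-va)^2/(1-vz)^2$, which equals $1$ at $z=a$. So (D1) and (D2) hold. Two M\"obius maps with the same zero and pole differ by a constant factor. The maps $z\mapsto F_{(\gamma a,\gamma b)}(\gamma z)$ and $z\mapsto\gamma'(a)F_{(a,b)}(z)$ both have zero $a$, pole $b$ and derivative $\gamma'(a)$ at $a$, so they coincide. This is (D3). By Theorem~\ref{thm:structure}(b), $U=U(\rho,s,F)$ is a locally trivial disc neighborhood in $L=L(\rho,s)$,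 and \eqref{eq:bundle} shows that $L=q^*TC$.

\emph{The Chern class.} The reflection $z\mapsto z^*=1/\bar z$ commutes with $\operatorname{Aut}(D)$: for $\gamma(z)=\frac{\alpha z+\beta}{\bar\beta z+\bar\alpha}$, both $\gamma(z^*)$ and $\gamma(z)^*$ equal $\frac{\alpha+\beta\bar z}{\bar\beta+\bar\alpha\bar z}$. So $\sigma\colon C\to X$, $[a]\mapsto[(a,a^*)]$, is a well-defined continuous map with $q\circ\sigma=\mathrm{id}_C$. Therefore $\sigma^*c_{\mathbb R}(L)=\sigma^*q^*c_{\mathbb R}(TC)=c_{\mathbb R}(TC)$, whose integral over $C$ is $2-2g\ne0$.

\emph{$X$ is Stein.} A smooth real function $\phi$ is strictly plurisubharmonic if $i\partial\bar\partial\phi>0$, and an exhaustion if all sets $\{\phi\le r\}$ are compact. By Grauert's theorem, a complex manifold with a smooth strictly plurisubharmonic exhaustion is Stein. Since $b^*=\bar v$, formula \eqref{eq:h} gives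
\[
\phi(a,b):=h(a,b^*)=-\log(1-|a|^2)-\log(1-|v|^2)+2\log|1-va| .
\]
This function is $\Gamma$-invariant because $(\gamma b)^*=\gamma(b^*)$. The last term is pluriharmonic, since $1-va$ is holomorphic and nowhere zero on $Y$, and the first two terms have positive definite $i\partial\bar\partial$ in the coordinates $(a,v)$. Finally, let $K_0\subset D$ be compact with $\Gamma K_0=D$. The set $\{\phi\le r\}\subset X$ is the image of $\{a\in K_0,\ h(a,b^*)\le r\}$, which is compact by \eqref{eq:hsize}.

\emph{Higher dimensions.} On $X\times\mathbb C^k$ take the pullback of $L$, with total space $\mathrm{Tot}_L\times\mathbb C^k$, and the locally trivial disc neighborhood $U\times\mathbb C^k$. Its real Chern class restricts to $c_{\mathbb R}(L)\neq0$ on $X\times\{0\}$, and $\phi+|\eta|^2$, $\eta\in\mathbb C^k$, is a strictly plurisubharmonic exhaustion. Apart from the Stein property, the same holds with any connected complex manifold in place of $\mathbb C^k$.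
\end{proof}

\begin{remark}\label{rem:shape}
The fibers of $U$ are round discs. Indeed, with $F=F_{(a,b)}$,
\[
F(z)-F(\bar v)=\frac{(1-va)^2}{1-|v|^2}\cdot\frac{z-\bar v}{1-vz},\qquad F(\bar v)=\frac{(\bar v-a)(1-va)}{1-|v|^2},
\]
and the second factor in the first formula is an automorphism of $D$. So the fiber has center $F(\bar v)$ and radius $|1-va|^2/(1-|v|^2)$, and the distance from the origin to the center, divided by the radius, is $\tanh(d(a,b^*)/2)$. The discs are centered at the origin exactly over $\sigma(C)$, and the origin approaches the boundary of the disc, relative to its radius, as the point leaves every compact subset of $X$. Proposition~\ref{prop:round} thus fails as soon as the center is allowed to move.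
\end{remark}

\section{Two reasons for the Chern class to vanish}\label{sec:vanishing}

In this section $(\rho,s,F)$ is a datum on $X$ and $L=L(\rho,s)$. On a compact curve the holomorphic connection settles the question: its curvature $d\theta$ is a holomorphic $2$-form, hence $0$, so $c_{\mathbb R}(L)=0$. The argument extends to K\"ahler manifolds and gives more.

\begin{proposition}\label{prop:kaehler}
If $X$ is compact K\"ahler, then $s$ is constant.
\end{proposition}

\begin{proof}
Let $m=\dim X$, let $\Omega$ be a K\"ahler form and $\theta$ the form in the proof of Theorem~\ref{thm:structure}(c). The forms $-\frac1\pi s^*\omega$ and $\frac i{2\pi}d\theta$ descend to $X$ and represent the same class. Since $\Omega$ is closed, Stokes' theorem gives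
\[
-\frac1\pi\int_Xs^*\omega\wedge\Omega^{m-1}=\frac i{2\pi}\int_Xd\theta\wedge\Omega^{m-1}=0,
\]
because $d\theta\wedge\Omega^{m-1}$ has type $(m+1,m-1)$ and so vanishes. The form $i\,ds\wedge d\bar s\wedge\Omega^{m-1}$ is nonnegative and vanishes only where $ds=0$. Hence $ds=0$.
\end{proof}

Without the K\"ahler hypothesis $s$ need not be constant (Example~\ref{ex:solv}), and a second mechanism is needed. It works on any base.

\begin{lemma}\label{lem:orbit}
If $\rho(G)$ preserves a finite nonempty set $E\subset S^1$, then $c_{\mathbb R}(L)=0$.
\end{lemma}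

\begin{proof}
On $\mathbb H$ the form $\beta=d(\operatorname{Re}w)/\operatorname{Im}w$ has $d\beta=d(\operatorname{Re}w)\wedge d(\operatorname{Im}w)/(\operatorname{Im}w)^2$, the hyperbolic area form. It is invariant under the automorphisms of $\mathbb H$ that fix $\infty$, namely $w\mapsto\lambda w+\nu$ with $\lambda>0$, $\nu\in\mathbb R$. For $\zeta\in S^1$ let $\beta_\zeta=M^*\beta$, where $M\colon D\to\mathbb H$ is a M\"obius map with $M(\zeta)=\infty$. Two such maps differ by an automorphism fixing $\infty$, so $\beta_\zeta$ depends only on $\zeta$, and $d\beta_\zeta=2\omega$. If $g\in\operatorname{Aut}(D)$ and $M(g\zeta)=\infty$, then $M\circ g$ sends $\zeta$ to $\infty$; hence $g^*\beta_{g\zeta}=\beta_\zeta$. The average $\beta_E=\frac1{|E|}\sum_{\zeta\in E}\beta_\zeta$ is therefore $\rho(G)$-invariant. By (D1), $s^*\beta_E$ is $G$-invariant and descends to $X$, and $d(s^*\beta_E)=2s^*\omega$. Proposition~\ref{prop:chernform} gives $c_{\mathbb R}(L)=0$.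
\end{proof}

\begin{example}\label{ex:solv}
There is a datum with nonconstant $s$ on a compact surface. The polynomial $T^3-T-1$ is negative at its local maximum $-1/\sqrt3$ and at $1$, so it has one real root $\alpha>1$ and two nonreal roots $\mu,\bar\mu$. The map $f\mapsto(f(\alpha),f(\mu))$ from real polynomials of degree $\le2$ to $\mathbb R\times\mathbb C$ is injective, so the integer polynomials map onto a lattice $\Lambda$. Multiplication by $(\alpha,\mu)$ maps $\Lambda$ onto itself, because $T$ is a unit in $\mathbb Z[T]/(T^3-T-1)$. The maps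
\[
\gamma(w,\eta)=(\alpha^kw+\lambda_1,\ \mu^k\eta+\lambda_2),\qquad k\in\mathbb Z,\ (\lambda_1,\lambda_2)\in\Lambda,
\]
form a group $G$ acting on $\mathbb H\times\mathbb C$. Such a $\gamma$ multiplies $\operatorname{Im}w$ by $\alpha^k$, and for $k=0$ it is a lattice translation of $(\operatorname{Re}w,\eta)$. So the action is free and properly discontinuous, and every orbit meets the compact set where $1\le\operatorname{Im}w\le\alpha$ and $(\operatorname{Re}w,\eta)$ lies in a closed fundamental parallelepiped of $\Lambda$. Let $X$ be the quotient. Fix a M\"obius map $M\colon D\to\mathbb H$, define $\rho(\gamma)$ by $M\rho(\gamma)=\alpha^kM+\lambda_1$, and put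
\[
s(w,\eta)=M^{-1}(w),\qquad F_x(z)=\frac{M(z)-M(s(x))}{M'(s(x))}.
\]
Conditions (D1) and (D2) hold by construction. For (D3), the numerator of $F_{\gamma x}(\rho(\gamma)z)$ is $\alpha^k(M(z)-M(s(x)))$, and $M'(\rho(\gamma)s)\,\rho(\gamma)'(s)=\alpha^kM'(s)$. The fibers of $U$ are half planes, and $\rho(G)$ fixes $M^{-1}(\infty)$, the common pole of all $F_x$. By Proposition~\ref{prop:kaehler}, $X$ is not K\"ahler.
\end{example}

In this example the fixed point can be read off from $F$: it is the boundary point at which $F_x$ blows up. The rest of the paper shows that on a compact base with nonconstant $s$ a finite invariant set can always be found in this way.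

\section{Directions of fast growth of a univalent function}\label{sec:univalent}

For a univalent function $f\colon D\to\mathbb C$ put
\[
u_f(z)=\log\bigl((1-|z|^2)\,|f'(z)|\bigr).
\]
We use two classical inequalities of Bieberbach and Koebe; see \cite[\S1.3]{Pom}:
\begin{equation}\label{eq:classical}
\Bigl|(1-|z|^2)\frac{f''(z)}{f'(z)}-2\bar z\Bigr|\le4,\qquad \operatorname{dist}\bigl(f(z),\partial f(D)\bigr)\ge\tfrac14e^{u_f(z)} .
\end{equation}
The second says that $f(D)$ is wide where $u_f$ is large. The first bounds $\partial_zu_f=\frac12\frac{f''}{f'}-\frac{\bar z}{1-|z|^2}$ by $2/(1-|z|^2)$. The Euclidean gradient of $u_f$ has length $2|\partial_zu_f|\le2\cdot\frac{2}{1-|z|^2}$, so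
\begin{equation}\label{eq:lip}
|u_f(z)-u_f(z')|\le2\,d(z,z'),\qquad z,z'\in D .
\end{equation}

To study $f$ near a boundary point we use the strip $S=\{|\operatorname{Im}\xi|<\pi/2\}$. The map $\xi\mapsto\tanh(\xi/2)=\frac{e^\xi-1}{e^\xi+1}$ sends $S$ conformally onto $D$, since $e^\xi$ sends $S$ onto the right half plane. It pulls the hyperbolic metric back to $|d\xi|/\cos(\operatorname{Im}\xi)$. For $0<\kappa\le2$ the function $f(z)=\bigl(\frac{1+z}{1-z}\bigr)^\kappa$ becomes $e^{\kappa\xi}$. It maps $D$ onto a sector of opening $\kappa\pi$, and $u_f(\tanh(R/2))=\kappa R+\log2\kappa$. So growth at rate $\kappa$ costs an angle $\kappa\pi$ at infinity, and $N$ such directions should need $N\kappa\pi\le2\pi$. A length--area argument proves this, assuming the growth only at a sequence of radii common to all directions.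

\begin{lemma}\label{lem:count}
Let $f\colon D\to\mathbb C$ be univalent, $\kappa>0$, and $R_n\to\infty$. Let $\zeta^1,\dots,\zeta^N\in S^1$ be distinct, and let $\zeta_n^i\in S^1$ satisfy $\zeta^i_n\to\zeta^i$ and
\[
u_f\bigl(\tanh(R_n/2)\,\zeta_n^i\bigr)\ge\kappa R_n\qquad\text{for all $i$ and all large $n$.}
\]
Then $N\kappa\le2$.
\end{lemma}

\begin{proof}
Let $\varphi_i(\xi)=\zeta_n^i\tanh(\xi/2)$ and $g_i=f\circ\varphi_i$; the dependence on $n$ is suppressed. Fix $\varepsilon\in(0,\pi/2)$. We compare how far $\log|g_i|$ must travel along a long rectangle in $S$ with the area available to it.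

\emph{Disjoint rectangles.} Choose $\delta>0$ with $|\zeta^i-\zeta^j|\ge4\delta$ for $i\ne j$. Since $|\tanh(\xi/2)-1|=2/|e^\xi+1|\le2/(e^{\operatorname{Re}\xi}-1)$, there is $t_0>0$ with $|\tanh(\xi/2)-1|<\delta$ for $\operatorname{Re}\xi\ge t_0$. Let
\[
Q=\{t+iy:\ t_0<t<R_n,\ |y|<\pi/2-\varepsilon\}.
\]
For large $n$ we have $|\zeta_n^i-\zeta^i|<\delta$, so $\varphi_i(Q)$ lies in the disc of radius $2\delta$ about $\zeta^i$. The sets $\varphi_i(Q)$ are then pairwise disjoint, and so are the sets $g_i(Q)$, because $f$ is injective.

\emph{Left side.} The points $\zeta\tanh((t_0+iy)/2)$ with $\zeta\in S^1$, $|y|\le\pi/2-\varepsilon$ form a compact subset of $D$. Let $r_0>0$ be the maximum of $|f|$ on it. Then $|g_i(t_0+iy)|\le r_0$ for all $i,n$ and $|y|<\pi/2-\varepsilon$.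

\emph{Right side.} The hyperbolic distance from $R_n$ to $R_n+iy$ is at most $C_\varepsilon=\int_0^{\pi/2-\varepsilon}d\tau/\cos\tau$. By \eqref{eq:lip}, $u_f\ge\kappa R_n-2C_\varepsilon$ at $\varphi_i(R_n+iy)$. By Liouville's theorem applied to $f^{-1}$, there is a point $w_0\notin f(D)$. The second inequality in \eqref{eq:classical} bounds $|g_i(R_n+iy)-w_0|$ from below, and
\[
|g_i(R_n+iy)|\ge\tfrac14e^{\kappa R_n-2C_\varepsilon}-|w_0|=:r_n .
\]
For large $n$ we have $r_n>r_0$. Put $\Lambda_n=\log(r_n/r_0)$; then $\Lambda_n/R_n\to\kappa$.

\emph{Length and area.} Let $\lambda_i=|g_i'/g_i|$ where $r_0<|g_i|<r_n$, and $\lambda_i=0$ elsewhere. Fix $y$. Let $t_1$ be the last $t\in[t_0,R_n]$ with $|g_i(t+iy)|\le r_0$, and $t_2$ the first $t>t_1$ with $|g_i(t+iy)|\ge r_n$. On $(t_1,t_2)$ we have $r_0<|g_i|<r_n$ and $|\partial_t\log|g_i||\le\lambda_i$, so $\int_{t_0}^{R_n}\lambda_i(t+iy)\,dt\ge\Lambda_n$. Integrate over $y$ and apply the Cauchy--Schwarz inequality on $Q$, whose area is at most $(\pi-2\varepsilon)R_n$: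
\[
(\pi-2\varepsilon)^2\Lambda_n^2\le\Bigl(\iint_Q\lambda_i\Bigr)^2\le(\pi-2\varepsilon)R_n\iint_Q\lambda_i^2 .
\]
The substitution $w=g_i(\xi)$ has Jacobian $|g_i'|^2$ and turns $\iint_Q\lambda_i^2$ into the integral of $|w|^{-2}$ over $g_i(Q)\cap\{r_0<|w|<r_n\}$. These sets are disjoint, so
\[
\sum_{i=1}^N\iint_Q\lambda_i^2\le\iint_{r_0<|w|<r_n}|w|^{-2}=2\pi\Lambda_n .
\]
Summing over $i$ gives $N(\pi-2\varepsilon)\Lambda_n\le2\pi R_n$. Let $n\to\infty$, then $\varepsilon\to0$.
\end{proof}

\begin{remark}
The bound is sharp. Let $f_N(z)=z(1-z^N)^{-2/N}$. Then $f_N(z)^N=k(z^N)$, where $k(z)=z/(1-z)^2=\frac14\bigl(\frac{1+z}{1-z}\bigr)^2-\frac14$ is univalent, and $f_N(\zeta z)=\zeta f_N(z)$ for $\zeta^N=1$. So $f_N(z)=f_N(z')$ forces $z=\zeta z'$ with $\zeta^N=1$, and then $\zeta=1$ or $z'=0$; thus $f_N$ is univalent. From $f_N'(z)=(1+z^N)(1-z^N)^{-1-2/N}$ we get $u_{f_N}(\tanh(R/2)\zeta)=\frac2NR+O(1)$ at each of the $N$ roots of unity.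
\end{remark}

\section{Compact base}\label{sec:compact}

\begin{proposition}\label{prop:main}
Let $(\rho,s,F)$ be a datum on a compact $X$ with $s$ not constant. Then $\rho(G)$ preserves a finite nonempty subset of $S^1$.
\end{proposition}

Fix such a datum and a compact set $K\subset\widetilde X$ with $G\cdot K=\widetilde X$ (lift finitely many evenly covered closed coordinate balls that cover $X$). Let $\Delta=\max_{x\in K}d(0,s(x))$. We use the following standard facts. A smooth function $B$ with $i\partial\bar\partial B\ge0$ is plurisubharmonic, and if it attains a maximum on a connected manifold it is constant. A function $V$ with $\partial\bar\partial V=0$ is pluriharmonic, and is harmonic in every holomorphic chart. By the interior estimates for derivatives of harmonic functions, a locally uniformly bounded family of pluriharmonic functions is equicontinuous on compact sets, and a locally uniform limit of pluriharmonic functions is pluriharmonic.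

\subsection*{Two measures of growth}
On $\widetilde X\times D$ define
\[
u(x,z)=u_{F_x}(z),\qquad A(x,z)=u(x,z)-\log(1-|s(x)|^2),\qquad h_s(x,z)=h(s(x),z).
\]
By \eqref{eq:classical}, the fiber $F_x(D)$ contains the disc of radius $\frac14e^{A(x,z)}$ about $F_x(z)$ in the invariant norm of Proposition~\ref{prop:chernform}. We need four properties.

\emph{Equivariance.} Multiplying \eqref{eq:D3prime} by $1-|z|^2$ and using \eqref{eq:schwarzpick} gives
\begin{equation}\label{eq:uequiv}
u(\gamma x,\rho(\gamma)z)=u(x,z)+\log|\rho(\gamma)'(s(x))| .
\end{equation}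
By \eqref{eq:schwarzpick} and (D1), $\log(1-|s|^2)$ changes by the same amount, so $A$ is invariant under $\gamma(x,z)=(\gamma x,\rho(\gamma)z)$. So is $h_s$.

\emph{Size.} Since $A(x,s(x))=0$ by (D2), estimate \eqref{eq:lip} gives $|A(x,z)|\le2d(s(x),z)$.

\emph{Comparison.} We have $u=A-h(s(x),0)$ and $0\le h(s(x),0)\le d(0,s(x))$ by \eqref{eq:h} and \eqref{eq:hsize}.

\emph{Levi forms.} For fixed $z$, the functions $F_x'(z)$ and $1-\bar zs(x)$ are holomorphic and nowhere zero in $x$. Hence $u(\cdot,z)$ is pluriharmonic and, by \eqref{eq:h},
\[
i\partial\bar\partial_xA=i\partial\bar\partial_xh_s=s^*\omega\ge0 .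
\]

Thus $u$ is pluriharmonic but not invariant, while $A$ is invariant but not pluriharmonic. Their difference does not depend on $z$, so it disappears when we measure rates of growth as $z\to S^1$. In Example~\ref{ex:solv}, $A(x,z)=\log\bigl(\operatorname{Im}M(z)/\operatorname{Im}M(s(x))\bigr)$, which equals $d(s(x),z)$ on the geodesic ray from $s(x)$ to the fixed point: the rate of growth is $1$ in that direction.

\subsection*{Fast growth occurs}
The function $A(\cdot,z)$ is plurisubharmonic and not constant, but it does not descend to $X$, because $G$ moves $z$. To use the maximum principle we maximize over $x$ and $z$ together. The disc is not compact, so we subtract a multiple of $h_s$, large enough to force decay as $z\to S^1$ and smaller than $1$ so that the Levi form stays a positive multiple of $s^*\omega$. This is possible unless $A$ grows fast.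

\begin{lemma}\label{lem:growth}
$\sup_{\widetilde X\times D}\bigl(A-\frac12h_s\bigr)=\infty$.
\end{lemma}

\begin{proof}
Suppose $A-\frac12h_s\le m<\infty$, and let $B=A-\frac34h_s\le m-\frac14h_s$. Then $B(x,s(x))=0$, while $B<-1$ where $h_s>4m+4$. By invariance, $\sup B$ is the supremum over $\{x\in K,\ h_s(x,z)\le4m+4\}$, a compact set by \eqref{eq:hsize}. So it is attained at some $(x_0,z_0)$. The function $B(\cdot,z_0)$ has $i\partial\bar\partial B(\cdot,z_0)=\frac14s^*\omega\ge0$ and a maximum at $x_0$, so it is constant. Then $s^*\omega=0$, that is, $ds\wedge d\bar s=0$, and $s$ is constant, a contradiction.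
\end{proof}

By the lemma and invariance there are $x_n\in K$, $z_n\in D$ with $A(x_n,z_n)\ge\frac12h_s(x_n,z_n)+n$. Put $R_n=d(0,z_n)$. From $n\le A(x_n,z_n)\le2d(s(x_n),z_n)\le 2R_n+2\Delta$ we get $R_n\to\infty$; discard finitely many terms so that $R_n\ge1$. By the comparison of $u$ and $A$ and by \eqref{eq:hsize},
\begin{equation}\label{eq:lower}
u(x_n,z_n)\ge\tfrac12d(s(x_n),z_n)-\log2-\Delta\ge\tfrac12R_n-\log2-\tfrac32\Delta .
\end{equation}

\subsection*{Rates of growth}
We record $u$ on the whole hyperbolic circle of radius $R_n$ about $0$. For $\zeta\in S^1$ let $z_n(\zeta)=\tanh(R_n/2)\,\zeta$ and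
\[
V_n(x,\zeta)=\frac1{R_n}\,u(x,z_n(\zeta)).
\]
Each $V_n(\cdot,\zeta)$ is pluriharmonic. The size and comparison properties give $|u(x,z)|\le2d(0,z)+3d(0,s(x))$, so $|V_n(x,\zeta)|\le2+3d(0,s(x))$, uniformly in $n$ and $\zeta$. The circles about $0$ are not invariant under $\rho(G)$, but they are invariant up to bounded distance.

\begin{lemma}\label{lem:rays}
For $g\in\operatorname{Aut}(D)$, $\zeta\in S^1$ and $R\ge0$,
\[
d\bigl(g(\tanh(R/2)\zeta),\ \tanh(R/2)\,g(\zeta)\bigr)\le d(g(0),0).
\]
\end{lemma}

\begin{proof}
As functions of $R$, the two points trace unit speed geodesic rays from $g(0)$ and $0$ to $g(\zeta)$. A M\"obius map $D\to\mathbb H$ sending $g(\zeta)$ to $\infty$ turns them into $p_j+iq_je^R$, $j=1,2$. In $\mathbb H$ we have $\cosh d(w_1,w_2)=1+|w_1-w_2|^2/(2\operatorname{Im}w_1\operatorname{Im}w_2)$, which here equals $1+\bigl((p_1-p_2)^2e^{-2R}+(q_1-q_2)^2\bigr)/(2q_1q_2)$. This is nonincreasing in $R$.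
\end{proof}

Compare $u(\gamma x,\cdot)$ at $z_n(\rho(\gamma)\zeta)$ and at $\rho(\gamma)z_n(\zeta)$ by \eqref{eq:lip} and Lemma~\ref{lem:rays}, then apply \eqref{eq:uequiv}:
\begin{equation}\label{eq:Vequiv}
\bigl|V_n(\gamma x,\rho(\gamma)\zeta)-V_n(x,\zeta)\bigr|\le\frac{2d(\rho(\gamma)0,0)+\bigl|\log|\rho(\gamma)'(s(x))|\bigr|}{R_n}.
\end{equation}
For fixed $\gamma$ the right side tends to $0$ uniformly in $\zeta$ and locally uniformly in $x$.

\subsection*{Passing to the limit}
The functions $V_n(x,\cdot)$ need not be equicontinuous on $S^1$, since nearby directions are far apart at radius $R_n$. Taking a separate subsequence for each direction would lose the common radii required in Lemma~\ref{lem:count}. We therefore take a limit of graphs.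

Give $C(\widetilde X)$, the space of continuous real functions, the topology of uniform convergence on compact sets; it is metrizable because $\widetilde X$ has an exhaustion by countably many compact sets. Let $\mathcal F$ be the closure of $\{V_n(\cdot,\zeta):n\ge1,\ \zeta\in S^1\}$. By the Arzel\`a--Ascoli theorem $\mathcal F$ is compact, and its elements are pluriharmonic. The graph
\[
\Sigma_n=\{(\zeta,V_n(\cdot,\zeta)):\zeta\in S^1\}\subset S^1\times\mathcal F
\]
is compact, being a continuous image of $S^1$. The nonempty compact subsets of a compact metric space form a compact metric space in the Hausdorff distance. Pass to a subsequence, keeping the notation, such that $\Sigma_n$ converges to a nonempty compact set $\Sigma$. Then: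
\begin{enumerate}
\item[(H1)] every point of $\Sigma$ is the limit of a sequence $(\sigma_n)$ with $\sigma_n\in\Sigma_n$ for every $n$;
\item[(H2)] if $\sigma_k\in\Sigma_{n_k}$, $n_k\to\infty$ and $\sigma_k\to\sigma$, then $\sigma\in\Sigma$.
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
\emph{$\Sigma$ is invariant:} if $(\zeta,V)\in\Sigma$ and $\gamma\in G$, then $(\rho(\gamma)\zeta,V\circ\gamma^{-1})\in\Sigma$. Indeed, (H1) gives $\zeta_n\to\zeta$ with $V_n(\cdot,\zeta_n)\to V$. By \eqref{eq:Vequiv}, $V_n(\gamma x,\rho(\gamma)\zeta_n)\to V(x)$ locally uniformly in $x$, that is, $V_n(\cdot,\rho(\gamma)\zeta_n)\to V\circ\gamma^{-1}$. Also $\rho(\gamma)\zeta_n\to\rho(\gamma)\zeta$. Apply (H2).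

\emph{The maximal rate is attained by a constant function.} The function $(x,(\zeta,V))\mapsto V(x)$ is continuous on the compact set $K\times\Sigma$. Let $c=V_0(x_0)$ be its maximum, with $(\zeta_0,V_0)\in\Sigma$. For $(\zeta,V)\in\Sigma$ and any $x=\gamma y$ with $y\in K$ we have $V(x)=(V\circ\gamma)(y)\le c$ by invariance. So the pluriharmonic function $V_0$ attains its maximum over $\widetilde X$ at $x_0$, and $V_0\equiv c$. Hence
\[
E=\{\zeta\in S^1:(\zeta,c)\in\Sigma\},
\]
where $c$ denotes the constant function, is nonempty. It is preserved by $\rho(G)$, since $c\circ\gamma^{-1}=c$.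

\emph{The maximal rate is positive.} For $\zeta_n=z_n/|z_n|$ we have $z_n(\zeta_n)=z_n$, so \eqref{eq:lower} gives $\liminf V_n(x_n,\zeta_n)\ge\frac12$. Along a subsequence, $x_n\to x_*\in K$ and $(\zeta_n,V_n(\cdot,\zeta_n))\to(\zeta_*,V_*)$, a point of $\Sigma$ by (H2). Uniform convergence on $K$ gives $V_*(x_*)\ge\frac12$, so $c\ge\frac12$.

\emph{$E$ is finite.} Let $\zeta^1,\dots,\zeta^N\in E$ be distinct, fix $x\in\widetilde X$ and $0<\kappa<c$. By (H1) there are $\zeta_n^i\to\zeta^i$ with $V_n(x,\zeta_n^i)\to c$ for each $i$, along the full sequence. So $u_{F_x}(\tanh(R_n/2)\zeta_n^i)\ge\kappa R_n$ for all $i$ and all large $n$, and Lemma~\ref{lem:count} gives $N\le2/\kappa$.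
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compact}]
(a) Let $X$ be compact. By Theorem~\ref{thm:structure}(a), $L\cong L(\rho,s)$ for a datum $(\rho,s,F)$. If $s$ is constant, $c_{\mathbb R}(L)=0$ by Proposition~\ref{prop:chernform}. Otherwise Proposition~\ref{prop:main} and Lemma~\ref{lem:orbit} give $c_{\mathbb R}(L)=0$. If $\dim X=1$ and $X$ is not compact, then $H^2(X,\mathbb R)=0$.

(b) One direction is (a). Let $X$ be compact K\"ahler with $c_{\mathbb R}(L)=0$, and let $\|\cdot\|$ be a smooth Hermitian metric on $L$. The real $(1,1)$-form \eqref{eq:chern} is exact. The $\partial\bar\partial$-lemma states that on a compact K\"ahler manifold an exact real $(1,1)$-form is $i\partial\bar\partial$ of a smooth real function. So \eqref{eq:chern} equals $\frac i{2\pi}\partial\bar\partial\psi$ with $\psi$ smooth and real on $X$. For the metric $\|\cdot\|_1^2=\exp(\psi)\|\cdot\|^2$ and a local holomorphic frame $e$, the function $\log\|e\|_1$ is pluriharmonic, hence locally $\operatorname{Re}g$ with $g$ holomorphic. Then $\exp(-g)e$ has norm $1$, the metric $\|\cdot\|_1$ is flat, and its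 unit disc bundle is locally trivial by Proposition~\ref{prop:round}.
\end{proof}

\begin{remark}
Compactness of $X$ enters only through $K$: in Lemma~\ref{lem:growth}, in keeping the points $x_n$ in a compact set, and in attaining the maximal rate $c$. The counterexample of Section~\ref{sec:counter} shows what fails without it. There $F'_{(a,b)}(z)=(1-va)^2/(1-vz)^2$, and \eqref{eq:h} gives
\[
A\bigl((a,b),z\bigr)=h(a,b^*)-h(z,b^*).
\]
At $z=b^*$ the function $A-\frac12h_s$ equals $\frac12\phi$, so it is unbounded, but $A\le\phi$ is bounded over every compact subset of $X$. For any radii $R_n\to\infty$, \eqref{eq:hsize} gives $V_n\to-1$ uniformly in $\zeta$ and locally uniformly on $Y$: all directions have the same negative rate, and Lemma~\ref{lem:count} says nothing. In fact $\Gamma$ has no finite orbit on $S^1$, by Lemma~\ref{lem:orbit} and $c_{\mathbb R}(L)\ne0$. Univalence of $F_x$ is used in \eqref{eq:lip}, which makes the rates bounded and equivariant, and in Lemma~\ref{lem:count}.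
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lv}
Serge Lvovski, \emph{On holomorphic submersions with biholomorphic fibers}, arXiv:2608.08004 (2026).

\bibitem{Pom}
Pommerenke, \emph{Boundary Behaviour of Conformal Maps}.

\end{thebibliography}
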